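\title{The closed span of the fractional parts $\{x/k\}$ and the zeros of the zeta function}

\begin{abstract}
Let $\overline{\mathcal B}$ be the closure in $L^2(0,\infty;x^{-2}dx)$ of the span of the functions $\{x/k\}$, $k=1,2,\dots$. It lies in the space $D$ of functions that are the sum of a linear function and a step function with jumps at the positive integers, and each $f\in D$ has a Dirichlet series $F$ formed from its jumps. We prove, with no unproved hypothesis, that $f\in\overline{\mathcal B}$ if and only if $F/\zeta$ continues holomorphically to the half-plane $\sigma>1/2$. The codimension of $\overline{\mathcal B}$ in $D$ is the number of zeros of $\zeta$ in this half-plane. The proof studies the functions $\zeta(s)G(s+w)/s$, where $G=F/\zeta$: they are bounded in mean square on the critical line uniformly in $w$, they belong to the Mellin transform of $\overline{\mathcal B}$ by analytic continuation in $w$, and they tend to the transform of the given function as $w\to0^+$.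
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $H=L^2(0,\infty;x^{-2}dx)$, with $\langle f,g\rangle=\int_0^\infty f(x)\overline{g(x)}\,x^{-2}dx$. Write $\{y\}=y-\lfloor y\rfloor$ for the fractional part, and for real $\alpha\ge1$ put
\[
e_\alpha(x)=\{x/\alpha\}\qquad(x>0).
\]
Since $0\le e_\alpha(x)\le\min(1,x/\alpha)$, each $e_\alpha$ lies in $H$. Let $\mathcal B$ be the space of finite linear combinations of $e_1,e_2,e_3,\dots$, and $\overline{\mathcal B}$ its closure in $H$.

The function $e_k(x)=x/k-\lfloor x/k\rfloor$ is a linear function plus a step function whose jumps are at positive integers, and this shape survives passage to the limit. Let $D$ be the space of all $f\in H$ of the form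
\[
f(x)=\lambda x+\varphi(x),
\]
where $\lambda$ is a constant and $\varphi$ is constant on each interval $[n,n+1)$, $n=0,1,2,\dots$, with $\varphi=0$ on $[0,1)$. Let $D_0\subset D$ be the subspace defined by $\lambda=0$. It is the closed span of the orthogonal family of indicator functions of $[n,n+1)$, $n\ge1$. Every $f\in D$ is uniquely $f=\lambda e_1+h$ with $h\in D_0$, namely $h=\varphi+\lambda\lfloor x\rfloor$. So $D=\mathbb C e_1\oplus D_0$ is closed, and $\overline{\mathcal B}\subset D$.

To $f\in D$ we attach the sequence of its jumps and their Dirichlet series,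
\[
u(n)=\varphi(n)-\varphi(n-1)=-\lambda+h(n)-h(n-1),\qquad F(s)=\sum_{n\ge1}\frac{u(n)}{n^s},
\]
so that $\varphi(x)=\sum_{n\le x}u(n)$. As usual $s=\sigma+it$. The series converges absolutely for $\sigma>3/2$ (Lemma~\ref{lem:step}). For $f=e_k$ the jumps are $-1$ at the multiples of $k$, and $F=-k^{-s}\zeta(s)$. Thus $F=-\zeta$ for $e_1$, and $F=(k^{-1}-k^{-s})\zeta$ for $e_k-e_1/k\in D_0$. For the indicator function $\chi$ of $[1,\infty)$ there is a single jump, and $F=1$.

The quotient $F/\zeta$ records coefficients. If $f=\sum_kc_ke_k$ is a finite sum, then $F/\zeta=-\sum_kc_kk^{-s}$. For a general $f\in D$ we have $F/\zeta=\sum_ng(n)n^{-s}$ with $g=\mu*u$, the Dirichlet convolution of $u$ with the M\"obius function, and the numbers $-g(n)$ are the coefficients of a formal expansion $f\sim-\sum_ng(n)e_n$. Whether $f$ lies in $\overline{\mathcal B}$ should depend on the behavior of their generating series. Two facts are known. First, by a theorem of B\'aez-Duarte, $\overline{\mathcal B}=D$ if and only if the Riemann hypothesis is true.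 Second, if $f\in\overline{\mathcal B}$, then $F/\zeta$ has a holomorphic continuation to the half-plane $\sigma>1/2$. The following question comes from Balazard's paper \cite{Balazard}.

\medskip
\noindent\textbf{Question.} \emph{Let $f\in D$ be such that $F/\zeta$ has a holomorphic continuation to $\sigma>1/2$. Is it true that $f\in\overline{\mathcal B}$?}
\medskip

For every $f\in D$ the function $F$ continues to $\sigma>1/2$ with at most a simple pole at $s=1$ (Section~\ref{sec:mellin}), so the only possible poles of $F/\zeta$ there are zeros of $\zeta$. If the Riemann hypothesis holds, the hypothesis on $f$ is empty, and B\'aez-Duarte's theorem gives the answer yes. If it fails, the question asks whether the zeros of $\zeta$ to the right of the critical line are the \emph{only} obstruction to approximation. One would guess that they are, since no other obstruction is in sight. There is also a reason for caution: the hypothesis is purely qualitative. It says nothing about the size of $F/\zeta$ near the critical line, where the norm of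 $H$ is computed, while the Dirichlet series of $F/\zeta$ is under control only for $\sigma>3/2$. The guess is nevertheless correct.

\begin{theorem}\label{thm:main}
Let $f\in D$. Then $f\in\overline{\mathcal B}$ if and only if $F(s)/\zeta(s)$ has a holomorphic continuation to the half-plane $\sigma>1/2$.
\end{theorem}

To state the complements we use the Mellin transform $\hat f(s)=\int_0^\infty f(x)x^{-s-1}dx$. For $f\in H$ it is defined on the line $\sigma=1/2$ in the $L^2$ sense; if $f$ vanishes on $(0,1)$, the integral converges absolutely for $\sigma>1/2$ and is holomorphic there. Let $\mathcal Z$ be the multiset of zeros $\rho=\beta+i\gamma$ of $\zeta$ with $\beta>1/2$. A holomorphic function \emph{vanishes on $\mathcal Z$} if it vanishes at each $\rho\in\mathcal Z$ to at least the multiplicity of $\rho$. Let $\mathcal N$ be the Nyman--Beurling space, the span of all $e_\alpha$ with real $\alpha\ge1$.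

\begin{theorem}\label{thm:comp}
\begin{enumerate}
\item[(1)] $\overline{\mathcal B}=\{\lambda e_1+h:\ \lambda\in\mathbb C,\ h\in D_0,\ \hat h\text{ vanishes on }\mathcal Z\}=D\cap\overline{\mathcal N}$.
\item[(2)] The dimension of $D/\overline{\mathcal B}$ equals the number, finite or infinite, of zeros of $\zeta$ in $\sigma>1/2$, counted with multiplicity. In particular $\overline{\mathcal B}=D$ if and only if the Riemann hypothesis is true.
\item[(3)] There are absolute constants $w_*>1$ and $C$ with the following property. Let $h\in\overline{\mathcal B}\cap D_0$ and $G=F/\zeta$. For $0<w<w_*$ there is a function $h_w\in H$ with $\hat h_w(s)=\zeta(s)G(s+w)/s$ on $\sigma=1/2$. It lies in $\overline{\mathcal B}$, it satisfies $\|h_w\|\le C\|h\|$, and $h_w\to h$ in norm as $w\to0^+$.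
\end{enumerate}
\end{theorem}

Section~\ref{sec:mellin} translates the problem into one about the Hardy space of the half-plane, and Section~\ref{sec:zeta} collects the facts about $\zeta$ that we use. Section~\ref{sec:shift} introduces the functions $h_w$, carries out the method for $f=\chi$, and isolates the two difficulties of the general case. Sections~\ref{sec:blaschke}--\ref{sec:cont} resolve them, and Section~\ref{sec:end} completes the proofs.

Throughout, $\Pi=\{\sigma>1/2\}$ and $\tau(t)=|t|+3$. The letter $C$ denotes a positive absolute constant that may change from line to line, and the constants implied by $O(\cdot)$ are absolute.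

\section{Mellin transforms and the vanishing condition}\label{sec:mellin}

\subsection*{The critical line}
The substitution $x=e^y$ maps $f\in H$ isometrically to $f(e^y)e^{-y/2}\in L^2(\mathbb R)$, and $\hat f(\frac12+it)=\int f(e^y)e^{-y/2}e^{-ity}dy$ is the Fourier transform of this function. By Plancherel's theorem the map $U$ defined by $Uf(t)=\hat f(\frac12+it)$ is a bijection of $H$ onto $L^2(\mathbb R)$ with $\|Uf\|_{L^2}^2=2\pi\|f\|^2$. In particular $U(\overline{\mathcal B})$ is the closure of $U(\mathcal B)$. The formula $\zeta(s)=-s\int_0^\infty\{x\}x^{-s-1}dx$ for $0<\sigma<1$ \cite[(2.1.5)]{T} and a change of variable give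
\begin{equation}\label{eq:ealpha}
\hat e_\alpha(s)=-\alpha^{-s}\frac{\zeta(s)}{s}\qquad(0<\sigma<1),
\end{equation}
with an absolutely convergent integral. Hence $\zeta(s)/s$ is square integrable on the critical line, $\|e_\alpha\|=\alpha^{-1/2}\|e_1\|$, and $U(\mathcal B)$ consists of the functions $P(s)\zeta(s)/s$ with $P$ a Dirichlet polynomial.

\subsection*{The Hardy space}
The space $H^2(\Pi)$ consists of the holomorphic functions $A$ on $\Pi$ with
\[
\|A\|_{H^2}^2=\sup_{\sigma>1/2}\int_{\mathbb R}|A(\sigma+it)|^2dt<\infty .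
\]
After the substitution $x=e^y$, the Paley--Wiener theorem says that $A\in H^2(\Pi)$ if and only if $A(s)=\hat k(s)=\int_1^\infty k(x)x^{-s-1}dx$ for some $k\in H$ that vanishes on $(0,1)$. For such $A=\hat k$ we have $A(\frac12+w+it)=U(kx^{-w})(t)$ for $w>0$, and we read off three properties.
\begin{enumerate}
\item[(H1)] $\int|A(\sigma+it)|^2dt=2\pi\int_1^\infty|k(x)|^2x^{-2\sigma-1}dx$. This is nonincreasing in $\sigma$ and tends to $2\pi\|k\|^2=\|A\|_{H^2}^2$ as $\sigma\to\frac12$.
\item[(H2)] $A(\frac12+w+i\,\cdot)\to Uk$ in $L^2(\mathbb R)$ as $w\to0^+$, because $kx^{-w}\to k$ in $H$ by dominated convergence.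
\item[(H3)] $|A(s)|\le\|k\|\big(\int_1^\infty x^{-2\sigma}dx\big)^{1/2}=\|k\|(2\sigma-1)^{-1/2}$, by the Cauchy--Schwarz inequality. So convergence in $H^2(\Pi)$ implies locally uniform convergence in $\Pi$, of the functions and of their derivatives.
\end{enumerate}
We also need a criterion for membership.
\begin{enumerate}
\item[(H4)] If $Y$ is bounded and continuous on $\overline\Pi$ and holomorphic in $\Pi$, then $\|Y\|_{H^2}^2\le\int|Y(\frac12+it)|^2dt$. Indeed, such a function is the Poisson integral of its boundary values: $Y(\frac12+a+i\,\cdot)$ is the convolution of $Y(\frac12+i\,\cdot)$ with $a/(\pi(a^2+t^2))$, a positive kernel of integral $1$, and convolution with such a kernel does not increase the $L^2$ norm.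
\end{enumerate}

\subsection*{Step functions}
For $h\in D_0$ the Dirichlet series and the Mellin transform are the same object up to the factor $s$.

\begin{lemma}\label{lem:step}
Let $h\in D_0$, with jumps $u(n)$ and Dirichlet series $F$. For $0<\eta\le\frac12$,
\[
\sum_{n\ge1}|u(n)|n^{-3/2-\eta}\le3\|h\|\eta^{-1/2},
\]
and $F(s)=s\hat h(s)$ for $\sigma>\frac32$.
\end{lemma}

\begin{proof}
Integrating $x^{-2}$ over $[n,n+1)$ gives $\|h\|^2=\sum_{n\ge1}|h(n)|^2/(n(n+1))$. Let $\sigma=\frac32+\eta$. Since $|u(n)|\le|h(n)|+|h(n-1)|$, $h(0)=0$ and $(n+1)^{-\sigma}\le n^{-\sigma}$, the Cauchy--Schwarz inequality gives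
\[
\sum_n|u(n)|n^{-\sigma}\le2\sum_n|h(n)|n^{-\sigma}\le2\|h\|\Big(\sum_nn(n+1)n^{-3-2\eta}\Big)^{1/2}.
\]
The last sum is at most $2\sum_nn^{-1-2\eta}\le2(1+\frac1{2\eta})\le2/\eta$, and $2\sqrt2\le3$. For $\sigma>\frac32$, summation by parts gives
\[
\sum_{n\le N}\frac{h(n)-h(n-1)}{n^s}=\frac{h(N)}{N^s}+\sum_{n<N}h(n)\Big(\frac1{n^s}-\frac1{(n+1)^s}\Big)=\frac{h(N)}{N^s}+s\int_1^N\frac{h(x)}{x^{s+1}}dx,
\]
and $h(N)N^{-s}\to0$ because $\sum|h(n)|n^{-\sigma}$ converges.
\end{proof}

Let $f=\lambda e_1+h\in D$. By linearity and the lemma, $F=-\lambda\zeta+s\hat h$ for $\sigma>\frac32$, so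
\[
\frac{F(s)}{\zeta(s)}=-\lambda+\frac{s\hat h(s)}{\zeta(s)},\qquad\hat h\in H^2(\Pi).
\]
The right side is meromorphic in $\Pi$. The pole of $\zeta$ at $s=1$ produces a zero of the second term, and at $\rho\in\mathcal Z$ the singularity is removable exactly when $\hat h$ vanishes to at least the multiplicity of $\rho$. Therefore
\begin{equation}\label{eq:equiv}
F/\zeta\text{ continues holomorphically to }\Pi\iff\hat h\text{ vanishes on }\mathcal Z.
\end{equation}

\subsection*{Necessity of the condition}
We include the proof of the known direction, in a form that also covers $\mathcal N$. If $f\in H$ coincides with $\lambda x$ on $(0,1)$, write $\lambda=\lambda(f)$. Then $|\lambda(f)|^2=\int_0^1|f|^2x^{-2}dx\le\|f\|^2$, so on the space of such functions, which contains $D$ and $\mathcal N$, the linear maps $f\mapsto\lambda(f)$ and $f\mapsto f-\lambda(f)e_1$ are continuous.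

\begin{lemma}\label{lem:nec}
If $f=\lambda e_1+h\in D\cap\overline{\mathcal N}$ with $h\in D_0$, then $\hat h$ vanishes on $\mathcal Z$.
\end{lemma}

\begin{proof}
Let $f_j\in\mathcal N$ tend to $f$, and put $h_j=f_j-\lambda(f_j)e_1$. Then $h_j\in\mathcal N$, $h_j$ vanishes on $(0,1)$, and $h_j\to h$. So $\hat h_j\in H^2(\Pi)$, and by \eqref{eq:ealpha} we have $\hat h_j=P_j\zeta/s$ for $\frac12<\sigma<1$, where $P_j$ is a finite sum of terms $c\,\alpha^{-s}$. Both sides are meromorphic in $\Pi$, so they agree in $\Pi$, and $\hat h_j$ vanishes on $\mathcal Z$. By (H3), $\hat h_j^{(i)}(\rho)\to\hat h^{(i)}(\rho)$ for all $\rho\in\Pi$ and $i\ge0$.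
\end{proof}

Since $\overline{\mathcal B}\subset D\cap\overline{\mathcal N}$, Lemma~\ref{lem:nec} and \eqref{eq:equiv} prove the ``only if'' part of Theorem~\ref{thm:main}. Since $e_1\in\mathcal B$, the ``if'' part reduces to the case $\lambda=0$. So in Sections~\ref{sec:shift}--\ref{sec:cont} we fix $h\in D_0$ such that $\hat h$ vanishes on $\mathcal Z$, and we put
\[
G(s)=\frac{F(s)}{\zeta(s)}=\frac{s\hat h(s)}{\zeta(s)}.
\]
This function is holomorphic in $\Pi$, and $G(1)=0$. For $\sigma>\frac32$ it is the product of the absolutely convergent series $F$ and $\sum\mu(n)n^{-s}$. Hence $G(s)=\sum g(n)n^{-s}$ with $g=\mu*u$, and by Lemma~\ref{lem:step}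
\begin{equation}\label{eq:Gbound}
|G(s)|\le\sum_n|g(n)|n^{-\sigma}\le3\zeta(\tfrac32)\|h\|\eta^{-1/2}\qquad(\sigma=\tfrac32+\eta,\ 0<\eta\le\tfrac12).
\end{equation}

\section{Facts about the zeta function}\label{sec:zeta}

We list the standard facts that the proof uses.

\begin{enumerate}
\item[(Z1)] The function $\xi(s)=\frac12s(s-1)\pi^{-s/2}\Gamma(s/2)\zeta(s)$ is entire of order $1$, real on the real axis, and $\xi(s)=\xi(1-s)$. Its zeros are the nontrivial zeros $\rho=\beta+i\gamma$ of $\zeta$. They satisfy $0<\beta<1$ and $\gamma\ne0$, and their multiset is invariant under $\rho\mapsto\bar\rho$ and $\rho\mapsto1-\rho$. Below, $\rho$ always denotes a nontrivial zero, counted with multiplicity.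
\item[(Z2)] (Riemann--von Mangoldt.) The number of zeros with $0<\gamma\le T$ is $\frac T{2\pi}\log\frac T{2\pi}-\frac T{2\pi}+O(\log T)$ for $T\ge2$. The main term has derivative $\frac1{2\pi}\log\frac T{2\pi}$. Consequently (a) for real $y$ there are $O(\log\tau(y))$ zeros with $|\gamma-y|\le1$, so $\sum_\rho\gamma^{-2}<\infty$; and (b) there are constants $M$ and $T_0\ge3$ such that for $|t|\ge T_0$ at least $\log|t|$ zeros satisfy $|\gamma-t|\le M$. For (b), the main term increases by at least $\frac M\pi\log\frac{T-M}{2\pi}$ over $[T-M,T+M]$, which exceeds the two error terms by $\log T$ when $M$ is a large constant and $T$ is large.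
\item[(Z3)] $\xi(s)=\xi(0)\lim_{T\to\infty}\prod_{|\gamma|\le T}(1-s/\rho)$. Hadamard's factorization gives this with an extra factor $e^{Bs}$, since $\sum_{|\gamma|\le T}1/\rho$ converges when conjugate zeros are paired. In the identity $\xi'/\xi(s)=B+\lim_T\sum_{|\gamma|\le T}(s-\rho)^{-1}$ the left side and the sums change sign under $s\mapsto1-s$, by (Z1), so $B=0$.
\item[(Z4)] $\zeta(s)=O(|t|^{1/2})$ for $\sigma\ge\frac12$, $|t|\ge1$. By \cite[Theorem 4.11]{T}, $\zeta(s)=\sum_{n\le x}n^{-s}-x^{1-s}/(1-s)+O(x^{-\sigma})$ in this range when $x=|t|$, and $\sum_{n\le x}n^{-1/2}\le2x^{1/2}$.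
\item[(Z5)] $\int_0^T|\zeta(\frac12+it)|^2dt=O(T\log T)$ for $T\ge2$ \cite[Chapter VII]{T}.
\item[(Z6)] For $z=\sigma+iy$ not a zero, with $\frac12\le\sigma\le2$ and $|y|\ge2$, we have $\frac{\zeta'}\zeta(z)=\sum_{|\gamma-y|\le1}\frac1{z-\rho}+O(\log\tau(y))$ \cite[Theorem 9.6(A)]{T}.
\item[(Z7)] $\frac{\Gamma'}\Gamma(z)=\log z+O(1/|z|)$ for $\Re z\ge\frac14$.
\end{enumerate}

We shall compare $\zeta$ at $s$ and at $s+w$. The zeros enter through $\xi$, and the remaining factor is elementary. From the definition of $\xi$,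
\begin{equation}\label{eq:E}
\frac{\zeta(s)}{\zeta(s+w)}=E_w(s)\,\frac{\xi(s)}{\xi(s+w)},\qquad E_w(s)=\pi^{-w/2}\,\frac{(s+w)(s+w-1)}{s(s-1)}\,\frac{\Gamma((s+w)/2)}{\Gamma(s/2)}.
\end{equation}

\begin{lemma}\label{lem:E}
For $s=\frac12+it$ and $0<w\le2$ we have $|E_w(s)|\le C\tau(t)^{w/2}$.
\end{lemma}

\begin{proof}
Here $|s-1|=|s|\ge\frac12$, and $|s+w|$ and $|s+w-1|$ are at most $|s|+2\le5|s|$, so the rational factor is at most $25$ in modulus. The modulus of the gamma quotient is $\exp\int_0^{w/2}\Re\frac{\Gamma'}\Gamma(\frac s2+a)\,da$. For $0\le a\le1$ we have $\frac14\le|\frac s2+a|\le\tau(t)$, so the integrand is at most $\log\tau(t)+C$ by (Z7), and the interval has length $w/2\le1$.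
\end{proof}

\section{Shifting the coefficients}\label{sec:shift}

The formal series $-\sum g(n)e_n$ need not converge. We damp its coefficients by $n^{-w}$, which replaces $G(s)$ by $G(s+w)$. Accordingly, for $\Re w>0$ and $s=\frac12+it$ we define
\begin{equation}\label{eq:v}
v_w(t)=\frac{\zeta(s)G(s+w)}{s}=\frac{s+w}s\cdot\frac{\zeta(s)}{\zeta(s+w)}\cdot\hat h(s+w),
\end{equation}
the second form being valid when $\zeta(s+w)\ne0$. The hypothesis on $h$ is what makes $v_w(t)$ defined for all $t$ and holomorphic in $w$ for $\Re w>0$. For large shifts everything converges.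

\begin{lemma}\label{lem:large}
Let $w>0$ be such that $\sum|g(n)|n^{-1/2-w}<\infty$; by \eqref{eq:Gbound} this holds for every $w>1$. Then $-\sum g(n)n^{-w}e_n$ converges in $H$ to an element $h_w\in\overline{\mathcal B}$ with $Uh_w=v_w$, and
\begin{equation}\label{eq:hw}
h_w(x)=-G(1+w)\,x+\sum_{m\le x}\ \sum_{n\mid m}g(n)n^{-w}.
\end{equation}
\end{lemma}

\begin{proof}
The series converges absolutely in $H$ because $\|e_n\|=n^{-1/2}\|e_1\|$. The Dirichlet series $\sum g(n)n^{-z}$ converges uniformly for $\Re z\ge\frac12+w$ and equals $G(z)$ there, by the identity theorem and continuity. By \eqref{eq:ealpha} the image under $U$ of the $N$th partial sum is $(\zeta(s)/s)\sum_{n\le N}g(n)n^{-s-w}$. This tends to $v_w$ in $L^2$, since $\zeta(s)/s\in L^2$ and the sums converge uniformly to $G(s+w)$. For \eqref{eq:hw}, write $e_n(x)=x/n-\#\{m\le x:n\mid m\}$; the series converges pointwise because $\sum|g(n)|n^{-1-w}<\infty$.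
\end{proof}

The right side of \eqref{eq:hw} makes sense for every $w>0$. As $w\to0^+$ it tends, for each $x$, to $-G(1)x+\sum_{m\le x}u(m)=h(x)$, because $G(1)=0$ and $\sum_{n\mid m}g(n)=u(m)$. This suggests the plan: show that $v_w\in U(\overline{\mathcal B})$ for all small $w>0$, and let $w\to0^+$.

\begin{example}\label{ex:chi}
Let $h=\chi$, the indicator function of $[1,\infty)$. Then $F=1$, $\hat h=1/s$, $G=1/\zeta$ and $g=\mu$. The hypothesis of Theorem~\ref{thm:main} for $\chi$ is that $\mathcal Z$ is empty, which by (Z1) is the Riemann hypothesis; assume it in this example. We have $v_w=\zeta(s)/(s\zeta(s+w))$.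

\emph{Large shifts.} Lemma~\ref{lem:large} applies for $w>\frac12$. It gives $v_w\in U(\overline{\mathcal B})$ and
\[
h_w(x)=-\frac x{\zeta(1+w)}+\sum_{m\le x}\ \prod_{p\mid m}(1-p^{-w}).
\]
As $w\to0^+$, the term $m=1$ of the right side stays equal to $1$, and all other terms tend to $0$.

\emph{Size of $v_w$.} Each zero $\rho=\frac12+i\gamma$ is closer to $s$ than to $s+w$, since $|s-\rho|^2=(t-\gamma)^2$ and $|s+w-\rho|^2=(t-\gamma)^2+w^2$. By (Z3), $|\xi(s)/\xi(s+w)|=\lim_T\prod_{|\gamma|\le T}|s-\rho|/|s+w-\rho|\le1$. With \eqref{eq:E} and Lemma~\ref{lem:E},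
\[
|v_w(t)|\le C\tau(t)^{w/2}/|s|\qquad(0<w\le2).
\]
Neither $\zeta(s)$ nor $1/\zeta(s+w)$ is estimated separately; only their product is, and it costs a factor $\tau^{w/2}$. The bound is square integrable for $w<1$, a range that overlaps the range $w>\frac12$.

\emph{Continuation.} Let $\psi\in L^2(\mathbb R)$ be orthogonal to $U(\mathcal B)$. The function $I(w)=\int v_w\overline\psi\,dt$ is defined on $(0,1)$ and vanishes on $(\frac12,1)$. If it extends holomorphically to a connected neighborhood of $(0,1)$, it vanishes on $(0,1)$, and then $v_w\in U(\overline{\mathcal B})$ for $0<w<1$. The extension requires a bound for complex $w$ near the real axis. We shall see in Lemma~\ref{lem:vertical} that this costs an arbitrarily small power of $\tau$, which the decay of $1/|s|$ absorbs.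

\emph{The limit.} For $0<w\le\frac12$ we have $|v_w|\le C\tau^{1/4}/|s|\in L^2$, and $v_w(t)\to1/s$ whenever $\zeta(s)\neq0$. By dominated convergence $v_w\to U\chi$ in $L^2$, so $\chi\in\overline{\mathcal B}$.
\end{example}

Two features of this example are lost in general.

\emph{Zeros off the line.} Let $\rho\in\mathcal Z$ and $a=\beta-\frac12$. The factor $|s-\rho|/|s+w-\rho|$ has square $(a^2+x^2)/((w-a)^2+x^2)$ with $x=t-\gamma$. It exceeds $1$ for $0<w<2a$ and is infinite at $s+w=\rho$. The zeros of $\hat h$ must compensate, and quantitatively so. In Section~\ref{sec:blaschke} we divide both $\hat h$ and $\zeta$ by the Blaschke product $b$ with zeros $\mathcal Z$. This does not change the $H^2$ norm of $\hat h$, and it reflects the zeros of $\zeta$ in $\Pi$ to the left of the critical line.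

\emph{No spare decay.} For a general $h$ the function $\hat h$ is merely square integrable on the critical line, and Lemma~\ref{lem:large} starts only at $w>1$. In the square of \eqref{eq:v} the zeta quotient costs $\tau^w$, so we need $\int|\hat h(s+w)|^2\tau^w dt$ to be bounded. What does the step structure give? On the line $\sigma=\frac32+\eta$ the series $F$ is bounded, so $\hat h=F/s$ is square integrable against the weight $\tau^{1-\eta}$. On $\sigma=\frac12$ the admissible weight is $\tau^0$. Interpolation between the two lines gives, on $\sigma=\frac12+w$, the weight $\tau^{w(1-\eta)/(1+\eta)}$. The exponent approaches $w$ as $\eta\to0$ but never reaches it, and the constants blow up. Gain and loss agree to first order in $w$, and the second order decides. We improve the loss to $\tau^{w-2cw^2}$ by using the density of the zeros (Section~\ref{sec:ratio}), and we obtain the gain $\tau^{w-cw^2}$ by taking $\eta$ proportional to $w$ (Section~\ref{sec:weight}). The margin $\tau^{cw^2}$ pays for the passage to complex $w$ (Section~\ref{sec:cont}).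

\section{Dividing out the zeros in the half-plane}\label{sec:blaschke}

For $\rho=\beta+i\gamma\in\mathcal Z$ let $\rho^*=1-\bar\rho=1-\beta+i\gamma$ be its reflection in the critical line. By (Z1) it is a zero of $\zeta$ with the same multiplicity, and the zeros with $\beta<\frac12$ are exactly the points $\rho^*$. Put
\[
b_T(z)=\prod_{\rho\in\mathcal Z,\ |\gamma|\le T}\frac{z-\rho}{z-\rho^*},\qquad b(z)=\lim_{T\to\infty}b_T(z),
\]
with $b=1$ if $\mathcal Z$ is empty. Each factor has modulus $1$ on the critical line and less than $1$ in $\Pi$. To see that the limit exists, pair $\rho$ with $\bar\rho$ and write $d=2\beta-1\in(0,1)$. The product of the two factors is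
\[
\Big(1-\frac d{z-\rho^*}\Big)\Big(1-\frac d{z-\overline{\rho^*}}\Big)=1-\frac{d(2z-2+2\beta)-d^2}{(z-\rho^*)(z-\overline{\rho^*})}.
\]
For $|\gamma|\ge2|z|$ both factors of the denominator have modulus at least $|\gamma|/2$, so the product is $1+O((1+|z|)\gamma^{-2})$. Since $\sum\gamma^{-2}<\infty$, the paired product converges absolutely and locally uniformly away from the points $\rho^*$, which form a discrete subset of $\sigma<\frac12$. Thus $b$ is holomorphic on a neighborhood of $\overline\Pi$, $|b|\le1$ in $\Pi$, $|b|=1$ on the critical line, and the zeros of $b$ in $\Pi$ are exactly $\mathcal Z$, with multiplicity.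

\begin{lemma}\label{lem:divide}
If $A\in H^2(\Pi)$ vanishes on $\mathcal Z$, then $A/b\in H^2(\Pi)$ and $\|A/b\|_{H^2}=\|A\|_{H^2}$.
\end{lemma}

\begin{proof}
Fix $T$ and $0<\varepsilon<1$. The rational function $b_T$ is continuous on the compact set $\overline\Pi\cup\{\infty\}$ and has modulus $1$ on the critical line and at $\infty$. So $E=\{z\in\overline\Pi:|b_T(z)|\le1-\varepsilon\}$ is a compact subset of $\Pi$. The function $A/b_T$ is holomorphic in $\Pi$, hence bounded on $E$, and $|A/b_T|\le(1-\varepsilon)^{-1}|A|$ off $E$. A vertical line meets $E$ in a set of length at most the diameter of $E$, so $A/b_T\in H^2(\Pi)$. By (H1) its norm is the limit of the integrals over lines $\sigma\to\frac12$, and these lines eventually miss $E$. Hence $\|A/b_T\|_{H^2}\le(1-\varepsilon)^{-1}\|A\|_{H^2}$ for every $\varepsilon$, that is, $\|A/b_T\|_{H^2}\le\|A\|_{H^2}$. On each vertical line in $\Pi$ we have $A/b_T\to A/b$ except at the countably many points of $\mathcal Z$, and Fatou's lemma gives $\|A/b\|_{H^2}\le\|A\|_{H^2}$. The reverse inequality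 follows from $|b|\le1$.
\end{proof}

Define
\[
K=\hat h/b,\qquad\zeta_b=\zeta/b .
\]
By Lemma~\ref{lem:divide} and the hypothesis on $h$, $K\in H^2(\Pi)$ and $\|K\|_{H^2}^2=2\pi\|h\|^2$. The function $\zeta_b$ is holomorphic and zero-free in $\Pi\setminus\{1\}$, with a simple pole at $1$, so $1/\zeta_b$ is holomorphic in $\Pi$. We have $G(z)=zK(z)/\zeta_b(z)$ in $\Pi$, and \eqref{eq:v} becomes
\begin{equation}\label{eq:vK}
v_w(t)=\frac{s+w}s\cdot\frac{\zeta(s)}{\zeta_b(s+w)}\cdot K(s+w)\qquad(\Re w>0,\ s=\tfrac12+it),
\end{equation}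
now with no exceptional points. The next two sections estimate the second and third factors.

\section{The ratio $\zeta(s)/\zeta_b(s+w)$}\label{sec:ratio}

In Example~\ref{ex:chi} we bounded each factor of the product over zeros by $1$. But a zero within bounded distance of $s$ contributes a factor at most $e^{-c'w^2}$ for some $c'>0$, and there are at least $\log|t|$ such zeros. This yields a power of $|t|$.

\begin{lemma}\label{lem:ratio}
There are absolute constants $C$ and $c\in(0,\frac18]$ such that for $s=\frac12+it$ and $0<w\le2$,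
\[
\Big|\frac{\zeta(s)}{\zeta_b(s+w)}\Big|\le C\tau(t)^{w/2-cw^2}.
\]
\end{lemma}

\begin{proof}
Fix $w$. Both sides are continuous in $t$, so we may discard the discrete set of $t$ with $s+w=1$ or $\xi(s+w)=0$. By \eqref{eq:E} and Lemma~\ref{lem:E} it suffices to show that $Q\le C\tau(t)^{-cw^2}$, where
\[
Q=\Big|\frac{\xi(s)b(s+w)}{\xi(s+w)}\Big|=\lim_{T\to\infty}\ \prod_{|\gamma|\le T}\frac{|s-\rho|}{|s+w-\rho|}\ \prod_{\rho\in\mathcal Z,\,|\gamma|\le T}\frac{|s+w-\rho|}{|s+w-\rho^*|};
\]
the second equality is (Z3) and the definition of $b$. Put $x=t-\gamma$ and $\delta(x)=\big(1+w^2/(\frac14+x^2)\big)^{-1/2}\le1$. A zero on the critical line contributes $|x|/\sqrt{x^2+w^2}$, which is $0$ for $x=0$ and $(1+w^2/x^2)^{-1/2}$ otherwise, and so is at most $\delta(x)$. The other zeros come in pairs $\rho\in\mathcal Z$, $\rho^*$ with the same ordinate. Let $a=\beta-\frac12\in(0,\frac12)$. Then $|s-\rho|^2=|s-\rho^*|^2=a^2+x^2$ and $|s+w-\rho^*|^2=(a+w)^2+x^2$. The Blaschke factor cancels the dangerous denominator $|s+w-\rho|$, and the pair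 contributes
\[
\frac{|s-\rho||s-\rho^*|}{|s+w-\rho||s+w-\rho^*|}\cdot\frac{|s+w-\rho|}{|s+w-\rho^*|}=\frac{a^2+x^2}{(a+w)^2+x^2}\le\frac{a^2+x^2}{a^2+x^2+w^2}\le\delta(x)^2 .
\]
So every nontrivial zero accounts for one factor $\delta(t-\gamma)\le1$. This gives $Q\le1$, and also $Q\le\prod_{|\gamma-t|\le M}\delta(t-\gamma)$, with $M$ and $T_0$ as in (Z2)(b). For $|x|\le M$, the inequality $\log(1+y)\ge y/(1+y)$ and $w\le2$ give
\[
-2\log\delta(x)\ge\frac{w^2}{\frac14+M^2+w^2}\ge\frac{w^2}{M^2+5}.
\]
For $|t|\ge T_0$ there are at least $\log|t|\ge\frac12\log\tau(t)$ such zeros (note that $t^2\ge|t|+3$ for $|t|\ge3$), so $\log Q\le-cw^2\log\tau(t)$ with $c=\min\big(\frac18,\frac1{4(M^2+5)}\big)$. For $|t|<T_0$ we use $Q\le1\le(T_0+3)^{4c}\tau(t)^{-cw^2}$.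
\end{proof}

From now on $c$ is the constant of Lemma~\ref{lem:ratio}, and
\[
w_*=(1-c/2)^{-1},\qquad1<w_*\le\tfrac{16}{15}.
\]

\section{Weighted mean squares of $K$}\label{sec:weight}

\begin{proposition}\label{prop:weight}
For $0<w\le w_*$,
\[
\int_{\mathbb R}|K(\tfrac12+w+it)|^2\,\tau(t)^{w-cw^2}dt\le C\|h\|^2 .
\]
\end{proposition}

We first bound $K$ on a line to the right of $\sigma=\frac32$. For $\hat h=F/s$ this was immediate, but $K=\hat h/b$, and we have no pointwise lower bound for $b$ that is good enough. We write instead $K=G\zeta_b/s$. The factor $G$ is bounded by \eqref{eq:Gbound}. For $\zeta_b$ we use Lemma~\ref{lem:divide} a second time: it transfers the mean square bound (Z5) for $\zeta$ on the critical line to a mean square bound for $\zeta/b$ on every line to the right.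

\begin{lemma}\label{lem:right}
For $0<\eta\le\frac12$ and $\sigma_1=\frac32+\eta$,
\[
\int_{\mathbb R}|K(\sigma_1+it)|^2\,\tau(t)^{1-\eta}dt\le C\|h\|^2\eta^{-3}.
\]
\end{lemma}

\begin{proof}
To place $\zeta$ in $H^2(\Pi)$ we remove the pole and divide by the smallest power of $s$ that (Z5) allows. Let $Y(s)=(s-1)\zeta(s)s^{-(3+\eta)/2}$, with the principal branch. It is holomorphic on a neighborhood of $\overline\Pi$. Since $|s-1|\le|s|$ on $\overline\Pi$, we have $|Y|\le|\zeta||s|^{-(1+\eta)/2}$ for $s\neq1$. So $Y$ is bounded for $|t|\ge1$ by (Z4), for $\sigma\ge2$ because $\zeta$ is bounded there, and on the remaining rectangle by compactness. By (H4),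
\[
\|Y\|_{H^2}^2\le\int_{\mathbb R}|\zeta(\tfrac12+it)|^2|s|^{-1-\eta}dt\le C+2\int_2^\infty|\zeta(\tfrac12+it)|^2t^{-1-\eta}dt .
\]
Let $J(T)=\int_0^T|\zeta(\frac12+it)|^2dt\le CT\log T$. Integration by parts bounds the last integral by
\[
(1+\eta)\int_2^\infty J(t)t^{-2-\eta}dt\le C\int_1^\infty t^{-1-\eta}\log t\,dt=C\eta^{-2}.
\]
So $Y\in H^2(\Pi)$, and $Y$ vanishes on $\mathcal Z$. Lemma~\ref{lem:divide} gives $\int|(Y/b)(\sigma_1+it)|^2dt\le C\eta^{-2}$. On the line $\sigma=\sigma_1$, substituting $\zeta=Ys^{(3+\eta)/2}/(s-1)$ in $K=G\zeta/(sb)$, we find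
\[
|K|\,|s|^{(1-\eta)/2}=|G|\,|Y/b|\,\Big|\frac s{s-1}\Big|\le3|G|\,|Y/b|,
\]
since $|s/(s-1)|\le1+1/|s-1|\le3$. Also $\tau(t)\le|t|+2\sigma_1\le\sqrt5\,|s|$. Squaring, integrating and using $|G|^2\le C\|h\|^2\eta^{-1}$ from \eqref{eq:Gbound}, we obtain the lemma.
\end{proof}

Next we interpolate. Without weights, (H1) and H\"older's inequality show that $\log\int|A(\sigma+it)|^2dt$ is convex in $\sigma$. To admit a weight $\tau^\kappa$, we cut the line into windows $|t-j|\lesssim1$, on each of which the weight is essentially the constant $\tau(j)^\kappa$. The cutoff must respect holomorphy, so we use the entire functions $e^{(s-1-ij)^2}$, which are Gaussians in $t$ on every vertical line.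

\begin{lemma}\label{lem:interp}
Let $A\in H^2(\Pi)$, $\frac12<\sigma_1\le2$, $0\le\kappa\le1$, $0<\theta\le1$, and $\sigma=(1-\theta)\frac12+\theta\sigma_1$. Then
\[
\int|A(\sigma+it)|^2\tau(t)^{\theta\kappa}dt\le C\,\|A\|_{H^2}^{2(1-\theta)}\Big(\int|A(\sigma_1+it)|^2\tau(t)^\kappa dt\Big)^\theta .
\]
\end{lemma}

\begin{proof}
Write $A=\hat k$ with $k\in H$ vanishing on $(0,1)$, and let $A(\frac12+it)$ mean $Uk(t)$. For $j\in\mathbb Z$ and $\sigma'\ge\frac12$ put
\[
M_j(\sigma')=\int|A(\sigma'+it)|^2\,\big|e^{(\sigma'+it-1-ij)^2}\big|^2dt=e^{2(\sigma'-1)^2}\int|A(\sigma'+it)|^2e^{-2(t-j)^2}dt .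
\]

\emph{Convexity of $\log M_j$.} Let $q_j(x)=\frac1{2\sqrt\pi}x^{1+ij}e^{-(\log x)^2/4}$. The Gaussian integral $\int_{\mathbb R}e^{-zy-y^2/4}dy=2\sqrt\pi e^{z^2}$ shows that $\hat q_j(s)=e^{(s-1-ij)^2}$ for all complex $s$. Let $k_j(x)=\int_0^\infty k(y)q_j(x/y)\,dy/y$. For each $\sigma'\ge\frac12$, the function $k_j(x)x^{-\sigma'}$ is the multiplicative convolution of $k(x)x^{-\sigma'}\in L^2(dx/x)$ and $q_j(x)x^{-\sigma'}\in L^1(dx/x)$. By the convolution theorem and Plancherel's theorem,
\[
M_j(\sigma')=2\pi\int_0^\infty|k_j(x)|^2x^{-2\sigma'}\frac{dx}x ,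
\]
with the same function $k_j$ for all $\sigma'$. Since $x^{-2\sigma}=(x^{-1})^{1-\theta}(x^{-2\sigma_1})^\theta$, H\"older's inequality gives $M_j(\sigma)\le M_j(\frac12)^{1-\theta}M_j(\sigma_1)^\theta$.

\emph{Recovering the weight.} For $0\le\nu\le1$ and real $t$,
\begin{equation}\label{eq:partition}
C^{-1}\tau(t)^\nu\le\sum_{j\in\mathbb Z}\tau(j)^\nu e^{-2(t-j)^2}\le C\tau(t)^\nu .
\end{equation}
Indeed, $\tau(a)\le\tau(a')+|a-a'|\le\tau(a')(1+|a-a'|)$ for real $a,a'$. So the sum is at most $\tau(t)^\nu\sum_j(1+|t-j|)e^{-2(t-j)^2}\le C\tau(t)^\nu$, and the single term with $|t-j|\le\frac12$ is at least $\frac23e^{-1/2}\tau(t)^\nu$. Moreover $1\le e^{2(\sigma'-1)^2}\le e^2$ for $\frac12\le\sigma'\le2$. Hence $\sum_j\tau(j)^\nu M_j(\sigma')$ and $\int|A(\sigma'+it)|^2\tau(t)^\nu dt$ are comparable within absolute constant factors. By H\"older's inequality for sums,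
\begin{align*}
\sum_j\tau(j)^{\theta\kappa}M_j(\sigma)&\le\sum_jM_j(\tfrac12)^{1-\theta}\big(\tau(j)^\kappa M_j(\sigma_1)\big)^\theta\\
&\le\Big(\sum_jM_j(\tfrac12)\Big)^{1-\theta}\Big(\sum_j\tau(j)^\kappa M_j(\sigma_1)\Big)^\theta ,
\end{align*}
and the comparison, used with $\nu=\theta\kappa$, $0$ and $\kappa$, finishes the proof.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:weight}]
Let $0<\eta\le\frac12$ and $0<w\le1+\eta$. Apply Lemma~\ref{lem:interp} to $K$ with $\sigma_1=\frac32+\eta$, $\kappa=1-\eta$ and $\theta=w/(1+\eta)$; then $\sigma=\frac12+\theta(1+\eta)=\frac12+w$. With Lemma~\ref{lem:right},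
\[
\int|K(\tfrac12+w+it)|^2\tau(t)^{\theta(1-\eta)}dt\le C\|h\|^2\eta^{-3\theta}.
\]
Now choose $\eta=cw/2$, which is less than $\frac12$. The condition $w\le1+\eta$ reads $w(1-c/2)\le1$, that is, $w\le w_*$. Since $(1-\eta)/(1+\eta)\ge1-2\eta$, the exponent satisfies $\theta(1-\eta)\ge w-2\eta w=w-cw^2$. Finally $\theta\le w$ and $\eta<1$, so $\eta^{-3\theta}\le(cw/2)^{-3w}$. This is bounded on $(0,w_*]$, because $w\log w\to0$ as $w\to0^+$: the constant of Lemma~\ref{lem:right} blows up as $\eta\to0$, but it enters only to the power $\theta$.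
\end{proof}

\begin{proposition}\label{prop:bound}
For $0<w\le w_*$ we have $\|v_w\|_{L^2}\le C\|h\|$.
\end{proposition}

\begin{proof}
In \eqref{eq:vK} we have $|(s+w)/s|\le1+2w\le4$, so Lemma~\ref{lem:ratio} gives $|v_w|^2\le C\tau^{w-2cw^2}|K(s+w)|^2\le C\tau^{w-cw^2}|K(s+w)|^2$. Apply Proposition~\ref{prop:weight}.
\end{proof}

The range $(0,w_*]$ reaches beyond $w=1$, where Lemma~\ref{lem:large} takes over. This overlap exists because $c>0$.

\section{Analytic continuation in the shift}\label{sec:cont}

To continue the relation $v_w\in U(\overline{\mathcal B})$ from $w>1$ down to $w>0$ we need $v_w$ for complex $w$, while Lemma~\ref{lem:ratio} uses that $w$ is real. We reach a complex $w=u+iv$ from the real point $u$ by a short vertical move. Since $\zeta_b$ has no zeros in $\Pi$, its logarithmic derivative at horizontal distance $u$ from the critical line is $O((1+1/u)\log\tau)$, and a move of length $|v|$ changes $|\zeta_b|$ by a power of $\tau$ with exponent proportional to $|v|$.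

\begin{lemma}\label{lem:vertical}
There is an absolute constant $C_0$ such that for $s=\frac12+it$, $|t|\ge3$, $0<u<\frac32$ and $|v|\le1$,
\[
\Big|\frac{\zeta_b(s+u)}{\zeta_b(s+u+iv)}\Big|\le\tau(t)^{C_0|v|(1+1/u)}.
\]
\end{lemma}

\begin{proof}
Let $z=\frac12+u+iy$ with $|y|\ge2$, and suppose first that $\zeta(z)\ne0$. Logarithmic differentiation of the locally uniformly convergent product $b$ gives
\[
\frac{b'}b(z)=\sum_{\rho\in\mathcal Z}\Big(\frac1{z-\rho}-\frac1{z-\rho^*}\Big)=\sum_{\rho\in\mathcal Z}\frac{\rho-\rho^*}{(z-\rho)(z-\rho^*)} .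
\]
As $|\rho-\rho^*|<1$, each term is at most $(y-\gamma)^{-2}$ in modulus. By (Z2)(a), the number of zeros with $m<|\gamma-y|\le m+1$ is $O(\log(|y|+m+4))$, and $|y|+m+4\le\tau(y)(m+2)$. So the terms with $|\gamma-y|>1$ sum to $O\big(\sum_{m\ge1}m^{-2}(\log\tau(y)+\log(m+2))\big)=O(\log\tau(y))$. Subtract from (Z6). The terms $1/(z-\rho)$ with $\rho\in\mathcal Z$ and $|\gamma-y|\le1$ cancel, and
\[
\frac{\zeta_b'}{\zeta_b}(z)=\sum_{\substack{|\gamma-y|\le1\\ \beta\le1/2}}\frac1{z-\rho}+\sum_{\substack{|\gamma-y|\le1\\ \rho\in\mathcal Z}}\frac1{z-\rho^*}+O(\log\tau(y)).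
\]
Every denominator has real part at least $u$, and there are $O(\log\tau(y))$ terms. Hence $|\zeta_b'/\zeta_b(z)|\le C(1+1/u)\log\tau(y)$. Both sides are continuous for $z\in\Pi\setminus\{1\}$, so the bound holds at the zeros of $\zeta$ as well. On the segment from $s+u$ to $s+u+iv$ we have $|y|\ge|t|-1\ge2$ and $\tau(y)\le\tau(t)+1\le\tau(t)^2$. Integrating along the segment bounds the difference of the values of $\log|\zeta_b|$ at its ends by $2C|v|(1+1/u)\log\tau(t)$.
\end{proof}

\begin{lemma}\label{lem:majorant}
For each $w_0\in(0,w_*)$ there is $r\in(0,w_0)$ such that the function $t\mapsto\sup_{|w-w_0|\le r}|v_w(t)|$ is in $L^2(\mathbb R)$.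
\end{lemma}

\begin{proof}
Let $r<1$ satisfy $[w_0-2r,w_0+2r]\subset(0,w_*)$; it will be made smaller below. The function $(t,w)\mapsto v_w(t)$ is continuous for $\Re w>0$, so the supremum is a continuous function of $t$, and we need only consider $|t|\ge3$. Let $w=u+iv$ with $|w-w_0|\le r$. By \eqref{eq:vK},
\[
v_w(t)=\frac{s+w}s\cdot\frac{\zeta(s)}{\zeta_b(s+u)}\cdot\frac{\zeta_b(s+u)}{\zeta_b(s+w)}\cdot K(s+w).
\]
The first factor is at most $1+2|w|\le C$. Lemma~\ref{lem:ratio} at the real point $u$ and Lemma~\ref{lem:vertical}, with $u\ge w_0-r$ and $|v|\le r$, give $|v_w(t)|^2\le C\tau(t)^\kappa|K(s+w)|^2$, where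
\[
\kappa=\kappa(r)=\max_{|u-w_0|\le r}(u-2cu^2)+2C_0r\Big(1+\frac1{w_0-r}\Big).
\]
Note that $\kappa>0$, since $2cw_0<1$. As $r\to0$,
\[
\kappa(r)\to w_0-2cw_0^2<w_0-cw_0^2=\lim_{r\to0}\ \min_{|u'-w_0|\le2r}(u'-cu'^2).
\]
This is the margin announced in Section~\ref{sec:shift}. Fix $r$ so small that $\kappa\le u'-cu'^2$ whenever $|u'-w_0|\le2r$; then also $\kappa\le2$.

It remains to replace the supremum of $|K(s+w)|^2$ by an average. For a holomorphic function, the squared modulus at the center of a disc is at most its mean over the disc. The disc of radius $r$ about $w$ lies in $\Delta=\{|w'-w_0|\le2r\}\subset\{\Re w'>0\}$, so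
\[
\sup_{|w-w_0|\le r}|K(s+w)|^2\le\frac1{\pi r^2}\iint_\Delta|K(s+u'+iv')|^2du'dv' .
\]
Multiply by $\tau(t)^\kappa$ and integrate in $t$, using Fubini's theorem. For $u'+iv'\in\Delta$ we have $|v'|<2$, so $\tau(t)\le3\tau(t+v')$, and a translation in $t$ gives
\[
\int\tau(t)^\kappa|K(\tfrac12+u'+i(t+v'))|^2dt\le9\int|K(\tfrac12+u'+it)|^2\tau(t)^{u'-cu'^2}dt\le C\|h\|^2
\]
by Proposition~\ref{prop:weight}. Since $\Delta$ has area $4\pi r^2$, we get $\int_{|t|\ge3}\sup|v_w|^2dt\le C\|h\|^2$.
\end{proof}

\begin{proposition}\label{prop:member}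
For $0<w<w_*$ we have $v_w\in U(\overline{\mathcal B})$.
\end{proposition}

\begin{proof}
Let $\psi\in L^2(\mathbb R)$ be orthogonal to $U(\mathcal B)$, and let $\Omega$ be the union of the open discs $|w-w_0|<r$ given by Lemma~\ref{lem:majorant}. It is open, it contains $(0,w_*)$, and it is connected because each disc meets this interval. Put $I(w)=\int v_w\overline\psi\,dt$ for $w\in\Omega$. On each disc the integrand is holomorphic in $w$ and has the integrable majorant $|\psi|\sup|v_w|$. So $I$ is continuous by dominated convergence, its integral around any triangle in the disc vanishes by Fubini's and Cauchy's theorems, and $I$ is holomorphic by Morera's theorem. By Lemma~\ref{lem:large}, $I=0$ on $(1,w_*)$. By the identity theorem $I=0$ on $\Omega$. Thus $v_w\in L^2(\mathbb R)$ is orthogonal to the orthogonal complement of $U(\mathcal B)$, so it lies in the closure $U(\overline{\mathcal B})$.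
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:mellin} it remains to show that $h\in\overline{\mathcal B}$ when $h\in D_0$ and $\hat h$ vanishes on $\mathcal Z$. There is no square integrable majorant as in Example~\ref{ex:chi}, but weak convergence suffices. We claim that $v_w\to Uh$ weakly in $L^2(\mathbb R)$ as $w\to0^+$.

Let $J\subset\mathbb R$ be a compact set on which $\zeta(\frac12+it)\ne0$. For small $w$ the second form of \eqref{eq:v} is valid on $J$, and $\frac{s+w}s\cdot\frac{\zeta(s)}{\zeta(s+w)}\to1$ uniformly on $J$, by uniform continuity. By (H2), $\hat h(s+w)\to Uh$ in $L^2$. So $v_w\to Uh$ in $L^2(J)$, and $\int v_w\overline\psi\to\int Uh\,\overline\psi$ for every $\psi\in L^2$ supported in such a set $J$. These $\psi$ are dense in $L^2(\mathbb R)$, because the zeros of $\zeta(\frac12+it)$ form a closed discrete set. For arbitrary $\psi$ and such a $\psi'$, Proposition~\ref{prop:bound} gives $|\int(v_w-Uh)\overline{(\psi-\psi')}\,dt|\le C\|h\|\,\|\psi-\psi'\|_{L^2}$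 uniformly in $w$. The claim follows.

If $\psi$ is orthogonal to $U(\mathcal B)$, then $\int v_w\overline\psi=0$ for $0<w<w_*$ by Proposition~\ref{prop:member}, and in the limit $\int Uh\,\overline\psi=0$. Hence $Uh\in U(\overline{\mathcal B})$, that is, $h\in\overline{\mathcal B}$.
\end{proof}

\begin{remark}
The vanishing of $\hat h$ on $\mathcal Z$ was used to make $G$ holomorphic and to place $K=\hat h/b$ in $H^2(\Pi)$; by Lemma~\ref{lem:nec} the conclusion is false without it. The hypothesis $h\in D_0$ was used through the Dirichlet series of $G$, in Lemma~\ref{lem:large} and in the bound \eqref{eq:Gbound} behind Lemma~\ref{lem:right}. It cannot be weakened to the vanishing of $h$ on $(0,1)$. For a noninteger $\alpha>1$, the function $e_\alpha-e_1/\alpha=\lfloor x\rfloor/\alpha-\lfloor x/\alpha\rfloor$ vanishes on $(0,1)$, and its transform $(\alpha^{-1}-\alpha^{-s})\zeta(s)/s$ vanishes on $\mathcal Z$. But it jumps at $x=\alpha$, so it is not in $D$, and hence not in $\overline{\mathcal B}$.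
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:comp}]
Let $E_0=\{h\in D_0:\hat h\text{ vanishes on }\mathcal Z\}$.

(1) The equality $\overline{\mathcal B}=\mathbb Ce_1\oplus E_0$ is Theorem~\ref{thm:main} combined with \eqref{eq:equiv}. We have $\overline{\mathcal B}\subset D\cap\overline{\mathcal N}$ because $\mathcal B\subset\mathcal N$ and $\overline{\mathcal B}\subset D$, and $D\cap\overline{\mathcal N}\subset\mathbb Ce_1\oplus E_0$ by Lemma~\ref{lem:nec}.

(2) By (1), $D/\overline{\mathcal B}\cong D_0/E_0$. The space $E_0$ is the common kernel of the linear functionals $h\mapsto\hat h^{(i)}(\rho)$ on $D_0$, where $\rho$ runs over the distinct points of $\mathcal Z$, $m_\rho$ is the multiplicity of $\rho$, and $0\le i<m_\rho$. Their number is the number of zeros in $\Pi$ with multiplicity. The common kernel of $N$ linearly independent functionals has codimension $N$. So it suffices to prove that the functionals are linearly independent: if there are finitely many, the codimension of $E_0$ is their number, and otherwise it is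 at least $N$ for every $N$.

Suppose that $\sum_{\rho\in S}\sum_{i<m_\rho}c_{\rho,i}\hat h^{(i)}(\rho)=0$ for all $h\in D_0$, where $S$ is finite and not all coefficients vanish. Choose $\rho_0\in S$ with a nonzero coefficient, and let $i_0$ be the largest index with $c_{\rho_0,i_0}\ne0$. We test the relation on a function built from a Dirichlet polynomial. If $P=\sum a_mm^{-s}$ is a finite sum, then $h(x)=\sum_{m\le x}a_m$ is bounded and vanishes on $(0,1)$, so $h\in D_0$; its series is $F=P$, and $\hat h=P/s$ has the same zeros in $\Pi$ as $P$, with the same orders. For $\rho\in S\setminus\{\rho_0\}$ there is $p\in\{2,3\}$ with $p^{-\rho}\ne p^{-\rho_0}$. Otherwise $\rho-\rho_0$ would lie in $\frac{2\pi i}{\log2}\mathbb Z\cap\frac{2\pi i}{\log3}\mathbb Z$, which is $\{0\}$ because $2^a=3^{a'}$ has no solution in nonzero integers. Put $Q_\rho(s)=p^{-s}-p^{-\rho}$, so that $Q_\rho(\rho)=0\ne Q_\rho(\rho_0)$. Dirichlet polynomials form an algebra containing the constants, so we may take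
\[
P(s)=(2^{-s}-2^{-\rho_0})^{i_0}\prod_{\rho\in S\setminus\{\rho_0\}}Q_\rho(s)^{m_\rho}.
\]
It vanishes to order at least $m_\rho$ at each $\rho\in S\setminus\{\rho_0\}$, and to order exactly $i_0$ at $\rho_0$, because $2^{-s}$ has nonzero derivative. In the relation the terms with $\rho\ne\rho_0$ vanish, the terms at $\rho_0$ with $i<i_0$ vanish, and those with $i>i_0$ have zero coefficient. What remains is $c_{\rho_0,i_0}\hat h^{(i_0)}(\rho_0)=0$, a contradiction.

In particular $\overline{\mathcal B}=D$ if and only if $\mathcal Z$ is empty, which by the symmetry in (Z1) is the Riemann hypothesis.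

(3) By (1), $\overline{\mathcal B}\cap D_0=E_0$, so Sections~\ref{sec:shift}--\ref{sec:cont} apply to $h$. Put $h_w=U^{-1}v_w$. Propositions~\ref{prop:bound} and~\ref{prop:member} show that $h_w$ exists, lies in $\overline{\mathcal B}$, and satisfies $\|h_w\|\le C\|h\|$. For fixed $w$ the map $h\mapsto h_w$ is linear on $E_0$, so norm convergence need only be checked on a dense subspace. The space $\mathcal B\cap D_0$ is dense in $E_0$: if $f_j\in\mathcal B$ tends to $h\in E_0$, then $f_j-\lambda(f_j)e_1\in\mathcal B\cap D_0$ tends to $h-\lambda(h)e_1=h$. For $h'=\sum_kc_ke_k\in\mathcal B\cap D_0$ the coefficients are $g(k)=-c_k$, Lemma~\ref{lem:large} applies for every $w>0$, and $h'_w=\sum_kc_kk^{-w}e_k\to h'$ in norm. Given $h\in E_0$ and $\varepsilon>0$, choose such an $h'$ with $\|h-h'\|\le\varepsilon$. Then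
\[
\|h_w-h\|\le\|(h-h')_w\|+\|h'_w-h'\|+\|h'-h\|\le(C+1)\varepsilon+\|h'_w-h'\|,
\]
so $\limsup_{w\to0^+}\|h_w-h\|\le(C+1)\varepsilon$ for every $\varepsilon>0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Balazard}
Michel Balazard, \emph{An arithmetical function related to B\'aez-Duarte's criterion for the Riemann hypothesis}, arXiv:1812.04309 (2018).

\bibitem{T}
Titchmarsh, \emph{The Theory of the Riemann Zeta-Function}.

\end{thebibliography}
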